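# Strictly singular operators from $\ell_p$ into Lorentz sequence spaces, and the formal identity

## 1. Row and column sums of an $8\times 8$ array

Take real $8\times 8$ arrays $y$ and measure them in $\ell_{3/2}$, so $\|y\|=(\sum|y_{ab}|^{3/2})^{2/3}$. Let $T$ send $y$ to sixteen numbers: one half of each row sum and one half of each column sum. We measure the output in two ways. The first is again $\ell_{3/2}$. The second sorts the absolute values of the outputs into decreasing order $t_1\ge t_2\ge\cdots$ and takes $(\sum_i \frac1i t_i^{3/2})^{2/3}$, so that the $i$-th largest output carries only the weight $1/i$. We try three inputs of norm $1$.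

A single entry equal to $1$ produces two outputs equal to $\frac12$. The $\ell_{3/2}$ norm of the output is $(2\cdot 2^{-3/2})^{2/3}=2^{-1/3}\approx 0.79$, and the weighted norm is $\frac12(1+\frac12)^{2/3}\approx 0.66$.

An array equal to $\frac14$ along one row and $0$ elsewhere has norm $(8\cdot\frac18)^{2/3}=1$. Its row sum is $2$, giving one output equal to $1$. Each column sum is $\frac14$, giving eight outputs equal to $\frac18$. The $\ell_{3/2}$ norm is $(1+8\cdot 8^{-3/2})^{2/3}\approx 1.22$, and the weighted norm is $\bigl(1+8^{-3/2}(\frac12+\dots+\frac19)\bigr)^{2/3}\approx 1.05$.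

The constant array $\frac1{16}$ has norm $(64\cdot\frac1{64})^{2/3}=1$. All sixteen outputs equal $\frac14$. The $\ell_{3/2}$ norm is $(16\cdot\frac18)^{2/3}=2^{2/3}\approx1.59$, while the weighted norm is $\bigl(\frac18(1+\frac12+\dots+\frac1{16})\bigr)^{2/3}\approx 0.56$.

So the input with the largest $\ell_{3/2}$ output has the smallest weighted output, because its output is flat. This effect can be amplified. Take $1<p<\infty$, $\frac1p+\frac1{p'}=1$, and $r$-dimensional arrays $y$ of side $n$. For each of the $r$ directions $g$ and each $i\le n$ let $A_{g,i}$ be the slice "the $g$-th index equals $i$", which has $n^{r-1}$ entries. Let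
$$(Ty)_{g,i}=n^{-(r-1)/p'}\sum_{\omega\in A_{g,i}}y_\omega .$$
For $p=\frac32$, $n=8$, $r=2$ this is the operator above, since $8^{-1/3}=\frac12$. Hölder's inequality gives $|(Ty)_{g,i}|\le\|y1_{A_{g,i}}\|_p$. Hence for each direction $\sum_i|(Ty)_{g,i}|^p\le\|y\|_p^p$, and $\|Ty\|_p\le r^{1/p}\|y\|_p$. The constant array $n^{-r/p}$ has norm $1$, and all its $rn$ outputs equal $n^{-(r-1)/p'}n^{r-1}n^{-r/p}=n^{-1/p}$. Their $\ell_p$ norm is $r^{1/p}$, so $\|T\|_{\ell_p\to\ell_p}=r^{1/p}$ grows without bound with $r$. But the weighted norm of this output is $\bigl(\frac1n\sum_{i\le rn}\frac1i\bigr)^{1/p}$, which is tiny if $n$ is large compared with $r$.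

Suppose these operators turn out to be uniformly bounded for the weighted norm. They are not uniformly bounded into $\ell_p$. Could we nevertheless change each of them slightly, as an operator into the weighted space, so that it becomes uniformly bounded into $\ell_p$? On the constant array nothing stands in the way, since we may replace its output by $0$ at almost no cost. But one linear operator has to serve all inputs at once. This is the issue behind the question that we now state.

## 2. Lorentz norms, strict singularity, and the theorem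

Let $\mathcal W$ be the set of non-increasing sequences $v=(v_n)$ of positive numbers with $v_1=1$, $v_n\to0$, $\sum v_n=\infty$. Typical members are $v_n=1/n$ and $v_n=n^{-1/2}$.

**Definition (Lorentz sequence space).** For $v\in\mathcal W$ and $1\le p<\infty$, $d_{v,p}$ is the space of real sequences $x$ with
$$\|x\|_v=\|x\|_{d_{v,p}}=\Bigl(\sum_{n}v_n(x_n^*)^p\Bigr)^{1/p}<\infty ,$$
where $x^*$ is the non-increasing rearrangement of $(|x_n|)$. It is a Banach space. We write $d^m_{v,p}$ for $\mathbb R^m$ with this norm, extending vectors by $0$.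

For example, if $x$ has $N$ coordinates equal to $N^{-1/p}$ and the rest $0$, then $\|x\|_p=1$ and $\|x\|_v=(\frac1N\sum_{i\le N}v_i)^{1/p}\to0$ as $N\to\infty$. Unit vectors have norm $1$. The space $d_{v,p}$ penalizes height and forgives spreading.

**Definition (formal identity).** Let $(f_n)$ and $(e_n)$ be the unit vector bases of $\ell_p$ and $d_{w,p}$. The operator $j\in L(\ell_p,d_{w,p})$ is given by $jf_n=e_n$. It has norm $1$, because $w\le1$ and $w_1=1$.

**Definition (strictly singular operator).** $T\in L(X,Y)$ is strictly singular if there is no infinite-dimensional closed subspace $Z\subseteq X$ on which $T$ is an isomorphism onto its image. $\mathcal{SS}(X,Y)$ is the set of these operators.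

For example, a compact operator is strictly singular: if it were an isomorphism on $Z$, the unit ball of $Z$ would be relatively compact and $Z$ finite-dimensional. The identity of $\ell_p$ is not strictly singular. If $T$ is bounded and $R$ is strictly singular, then $RT$ is strictly singular. Indeed, if $\|RTz\|\ge a\|z\|$ on an infinite-dimensional $Z$ with $a>0$, then $T$ is bounded below on $Z$, and $R$ is bounded below on the closed infinite-dimensional space $T(Z)$.

A known result, which we call the Corollary as its source does (Kaminska, Popov, Spinu, Tcaciuc, Troitsky, "Norm closed operator ideals in Lorentz sequence spaces", arXiv:1108.6026), says that $\mathcal{SS}(\ell_1,d_{w,1})$ is contained in the operator-norm closure of $\{jS:S\in L(\ell_1)\}$. The question from the same paper is whether this remains valid for $p>1$. It does not.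

**Theorem.** Let $1<p<\infty$ and $w\in\mathcal W$. There is $c=c_p>0$, depending only on $p$, such that the following hold.

* **(a)** There is $T\in\mathcal{SS}(\ell_p,d_{w,p})$ with $\|T-jS\|_{\ell_p\to c_0}\ge c$ for every $S\in L(\ell_p)$. Since $\|\cdot\|_\infty\le\|\cdot\|_{d_{w,p}}$, the operator-norm distance from $T$ to $\{jS\}$ is at least $c$.
* **(b)** Let $M$ be the closure of $\{jS:S\in L(\ell_p)\}$. Then $M\subseteq\mathcal{SS}(\ell_p,d_{w,p})$, and $\mathcal{SS}(\ell_p,d_{w,p})/M$ contains an isomorphic copy of $\ell_\infty$. In particular it is non-separable.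
* **(c)** An operator $T\in L(\ell_p,d_{w,p})$ is strictly singular if and only if for every $\varepsilon>0$ there is $C<\infty$ with
$$T(B_{\ell_p})\subseteq C\,j(B_{\ell_p})+\varepsilon B_{d_{w,p}} .\tag{1}$$

Here $B_X$ is the closed unit ball of $X$. Together with the known case $p=1$, part (a) shows that for $1\le p<\infty$ and any $w$, the inclusion $\mathcal{SS}(\ell_p,d_{w,p})\subseteq\overline{\{jS:S\in L(\ell_p)\}}$ holds if and only if $p=1$. Part (c) says what survives: approximation is always possible one vector at a time, but by (a) it cannot always be done linearly.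

We use four facts about the norm, valid for every $v\in\mathcal W$.

**Fact F1.** $\|x\|_v^p=\sup_\pi\sum_iv_i|x_{\pi(i)}|^p$, the supremum being over injections $\pi:\mathbb N\to\mathbb N$. Hence $\|\cdot\|_v$ is a lattice norm ($|x|\le|y|$ implies $\|x\|_v\le\|y\|_v$), $\|x\|_\infty\le\|x\|_v\le\|x\|_p$, and if $|x_n|\ge\delta$ at $N$ coordinates then $\|x\|_v\ge\delta(\sum_{i\le N}v_i)^{1/p}$.

If $x\notin c_0$, then some $|x_n|\ge\delta>0$ infinitely often; an injection into these $n$ makes the right side infinite because $\sum v_i=\infty$, and the left side is infinite too. In particular $d_{v,p}\subset c_0$. If $x\in c_0$, then $\sum_{i\le s}|x_{\pi(i)}|^p\le\sum_{i\le s}(x_i^*)^p$ for all $s$. Since $v$ is non-increasing, summation by parts gives $\sum_iv_i|x_{\pi(i)}|^p\le\sum_iv_i(x_i^*)^p$, with equality when $\pi$ lists the support of $x$ in decreasing order of $|x_n|$ (and continues arbitrarily if the support is finite). The supremum formula exhibits $\|\cdot\|_v$ as a supremum of weighted $\ell_p$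 seminorms, each monotone in $|x|$; this gives the lattice property and the triangle inequality. The other claims follow from $v_1=1$, $v\le1$ and monotonicity.

**Fact F2.** If $(x_l)$ are disjointly supported, then $\|\sum x_l\|_v^p\le\sum\|x_l\|_v^p$.

Fix $\pi$ and $l$, and let $i_1<i_2<\cdots$ enumerate $\{i:\pi(i)\in\operatorname{supp}x_l\}$. Since $i_s\ge s$ we have $v_{i_s}\le v_s$, so the part of $\sum_iv_i|x_{\pi(i)}|^p$ with $\pi(i)\in\operatorname{supp}x_l$ is at most $\sum_sv_s|x_l(\pi(i_s))|^p\le\|x_l\|_v^p$. Sum over $l$ and take the supremum over $\pi$.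

**Fact F3.** If $x\in d_{v,p}$, then $\|1_{(N,\infty)}x\|_v\to0$ as $N\to\infty$.

The $n$-th term of the rearrangement of $1_{(N,\infty)}x$ is at most $x_n^*$, and at most $\sup_{i>N}|x_i|\to0$. Apply dominated convergence to the sum.

**Fact F4.** For $k\ge1$,
$$\|x\|_v^p\le\sum_{i\le k}(x_i^*)^p+v_k\sum_{i>k}(x_i^*)^p\le k\|x\|_\infty^p+v_k\|x\|_p^p .\tag{2}$$

This is immediate from $v_i\le1$ for $i\le k$ and $v_i\le v_k$ for $i>k$. It formalizes the effect seen in Section 1: a flat vector of bounded $\ell_p$ norm is small in $d_{v,p}$.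

## 3. Flat vectors in infinite-dimensional subspaces

To use (2) against a subspace we must find flat vectors in it. In the span of $e_1,\dots,e_N$ we have $\|z\|_u^p\le\|z\|_\infty^p\sum_{i\le N}u_i$, with equality for constants, so the smallest possible $\|z\|_\infty$ with $\|z\|_u=1$ is $(\sum_{i\le N}u_i)^{-1/p}$. This is positive, but it tends to $0$ as $N\to\infty$. In infinite dimension the infimum is $0$, wherever the subspace lies.

**Lemma 1.** If $u\in\mathcal W$ and $Z\subseteq d_{u,p}$ is an infinite-dimensional subspace, then $\inf\{\|z\|_\infty:z\in Z,\ \|z\|_u=1\}=0$.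

*Proof.* Suppose $\|z\|_\infty\ge\delta\|z\|_u$ on $Z$ with $0<\delta\le1$. We build a nearly constant vector in $Z$ with many coordinates. Put $N_0=0$. Inductively choose $z_j\in Z$ with $\|z_j\|_u=1$ vanishing on $[1,N_{j-1}]$, which is possible since this is finitely many linear conditions on an infinite-dimensional space. Then use F3 to choose $N_j>N_{j-1}$ with $\|1_{(N_j,\infty)}z_j\|_u\le2^{-j-1}\delta$. Since $\|z_j\|_\infty\ge\delta$ and $z_j\in c_0$, there is a coordinate where $|z_j|\ge\delta$; as $|z_j|\le2^{-j-1}\delta$ beyond $N_j$, it is some $m_j\in(N_{j-1},N_j]$.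

Let $x_J=\sum_{j\le J}z_j$. At a coordinate in the window $(N_{i-1},N_i]$ the $z_j$ with $j>i$ vanish, and those with $j<i$ add up to at most $\sum_j2^{-j-1}\delta\le\delta/2$ in absolute value; beyond $N_J$ only such tails are present. Since $\|z_i\|_\infty\le1$, we get $\|x_J\|_\infty\le1+\delta/2\le2$, and $|x_J(m_i)|\ge\delta/2$ for $i\le J$. Hence by F1
$$\tfrac\delta2\Bigl(\sum_{i\le J}u_i\Bigr)^{1/p}\le\|x_J\|_u\le\tfrac1\delta\|x_J\|_\infty\le\tfrac2\delta\qquad\text{for all }J,$$
contradicting $\sum u_i=\infty$. $\square$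

Fix from now on $w\in\mathcal W$ and put $v=\sqrt w$, that is, $v_n=w_n^{1/2}$. Since $w\le1$ we have $w\le v$, so $v\in\mathcal W$ and the formal inclusion $\iota:d_{v,p}\to d_{w,p}$ has norm at most $1$. The purpose of $v$ is to give a space slightly smaller than $d_{w,p}$: boundedness into $d_{v,p}$ will guarantee strict singularity into $d_{w,p}$. For $i\ge k$ we have $w_i=v_i^2\le v_kv_i$, hence
$$\|x\|_w^p\le k\|x\|_\infty^p+v_k\|x\|_v^p\qquad(k\ge1).\tag{3}$$

**Lemma 2.** $\iota:d_{v,p}\to d_{w,p}$ and $j:\ell_p\to d_{w,p}$ are strictly singular.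

*Proof.* Suppose $\|\iota z\|_w\ge a\|z\|_v$ on an infinite-dimensional $Z$, $a>0$. Lemma 1 gives $z_n\in Z$ with $\|z_n\|_v=1$ and $\|z_n\|_\infty\to0$. By (3), $\limsup_n\|z_n\|_w^p\le v_k$ for each $k$, so $\|z_n\|_w\to0$, a contradiction.

Suppose $\|jz\|_w\ge a\|z\|_p$ on an infinite-dimensional $Z$, $a>0$. Apply Lemma 1 to $j(Z)\subseteq d_{w,p}$: there are $z_n\in Z$ with $\|jz_n\|_w=1$, hence $\|z_n\|_p\le1/a$, and $\|z_n\|_\infty\to0$. By (2) for $w$, $\limsup_n\|jz_n\|_w^p\le w_ka^{-p}$ for each $k$, so $\|jz_n\|_w\to0$, a contradiction. $\square$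

## 4. Strict singularity read off vector by vector

We prove part (c) of the Theorem first, because it locates the difficulty.

**Proof that (1) implies strict singularity.** The aim is to show that flat images under $T$ are small. Assume (1) holds for all $\varepsilon$, but $\|Tz\|_w\ge a\|z\|_p$ on an infinite-dimensional closed $Z$, $a>0$. Let $C$ correspond to $\varepsilon=a/2$. Lemma 1 applied to $T(Z)$ gives $z_n\in Z$ with $\|Tz_n\|_w=1$, $\|z_n\|_p\le1/a$ and $\eta_n=\|Tz_n\|_\infty\to0$. Applying (1) to $az_n\in B_{\ell_p}$ and dividing by $a$, write $Tz_n=jy_n+u_n$ with $\|y_n\|_p\le C/a$ and $\|u_n\|_w\le\frac12$.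

The vector $y_n$ need not be flat, so we truncate it. Let $y_n'$ be obtained from $y_n$ by projecting each coordinate to the nearest point of the interval $[-|Tz_n|,|Tz_n|]$ at that coordinate. This projection is $1$-Lipschitz, fixes the value of $Tz_n$, and fixes $0$. Therefore $|Tz_n-y_n'|\le|Tz_n-y_n|=|u_n|$ and $|y_n'|\le|y_n|$ coordinatewise. So $\|Tz_n-y_n'\|_w\le\frac12$, $\|y'_n\|_p\le C/a$ and $\|y_n'\|_\infty\le\eta_n$. By (2), $\|y_n'\|_w^p\le k\eta_n^p+w_k(C/a)^p$ for all $k$, so $\|y_n'\|_w\to0$. But $1=\|Tz_n\|_w\le\frac12+\|y_n'\|_w$, a contradiction for large $n$.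

**Proof that strict singularity implies (1).** Suppose (1) fails for some $\varepsilon>0$, whatever $C$ is. We find a sequence in $\ell_p$ on whose span $T$ is an isomorphism.

**Step 1: vectors whose images have a large flat part.** Let $i\in\mathbb N$. If $x\in B_{\ell_p}$ and $|Tx(n)|>1/i$ at $N$ coordinates, then F1 gives $\frac1i(\sum_{s\le N}w_s)^{1/p}\le\|T\|$; since $\sum w_s=\infty$, $N$ is at most some $N_i$ depending only on $i,\|T\|,w$. So $Tx\,1_{\{|Tx|>1/i\}}$ has $\ell_p$ norm at most $N_i^{1/p}\|T\|$. As (1) fails for $C=N_i^{1/p}\|T\|$, there is $x_i\in B_{\ell_p}$ with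
$$\|1_{E_i}Tx_i\|_w>\varepsilon,\qquad E_i=\{n:|Tx_i(n)|\le1/i\}.$$

**Step 2: making the sequence weakly null.** Since $p>1$, some subsequence $(x_i)_{i\in I}$ converges weakly to some $x\in B_{\ell_p}$; we keep the original indices $i\in I$. Put $z_i=x_i-x$. Then $\|z_i\|_p\le2$, and $z_i\to0$ and $Tz_i\to0$ weakly, hence coordinatewise (coordinate functionals are bounded on both spaces). Put $\mu_i=\lfloor\sqrt i\rfloor$ and $F_i=E_i\cap(\mu_i,\infty)$. We have $\|1_{E_i\cap[1,\mu_i]}Tx_i\|_w\le\|1_{E_i\cap[1,\mu_i]}Tx_i\|_p\le\mu_i^{1/p}/i\to0$, and $\|1_{(\mu_i,\infty)}Tx\|_w\to0$ by F3. So for large $i\in I$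
$$\|1_{F_i}Tz_i\|_w\ge\|1_{E_i}Tx_i\|_w-\|1_{E_i\cap[1,\mu_i]}Tx_i\|_w-\|1_{(\mu_i,\infty)}Tx\|_w>\tfrac\varepsilon2,$$
while $\|1_{F_i}Tz_i\|_\infty\le\frac1i+\sup_{n>\mu_i}|Tx(n)|\to0$. The flat part survives and is still flat.

**Step 3: gliding hump.** The purpose is to make the $z_i$ almost disjoint in $\ell_p$, their images almost disjoint in $d_{w,p}$, and the flat parts flatter and flatter relative to the space already used. Let $\eta=\varepsilon/16$ and $\varepsilon'=\frac\varepsilon2-\eta=\frac{7\varepsilon}{16}$. Put $q_0=s_0=0$. Given $q_{k-1},s_{k-1}$, choose $i_k\in I$, larger than $i_{k-1}$ and large enough for Step 2, with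
$$\|1_{[1,q_{k-1}]}z_{i_k}\|_p\le2^{-k-1},\quad\|1_{[1,s_{k-1}]}Tz_{i_k}\|_w\le2^{-k-1}\eta,\quad\|1_{F_{i_k}}Tz_{i_k}\|_\infty^p\sum_{i\le s_{k-1}}w_i\le\tfrac12\varepsilon'^p .$$
The first two are possible by coordinatewise convergence, the third by Step 2. Then choose $q_k>q_{k-1}$ and $s_k>s_{k-1}$ with $\|1_{(q_k,\infty)}z_{i_k}\|_p\le2^{-k-1}$ and $\|1_{(s_k,\infty)}Tz_{i_k}\|_w\le2^{-k-1}\eta$ (F3). Relabel $z_{i_k},F_{i_k}$ as $z_k,F_k$, and put
$$b_k=1_{(q_{k-1},q_k]}z_k,\qquad G_k=(s_{k-1},s_k],\qquad y_k=1_{G_k\cap F_k}Tz_k .$$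
The $b_k$ are disjoint, $\|b_k\|_p\le2$, $\|z_k-b_k\|_p\le2^{-k}$ and $\|Tz_k-1_{G_k}Tz_k\|_w\le2^{-k}\eta$. Hence, for finitely supported scalars $a=(a_k)$,
$$\Bigl\|\sum a_kz_k\Bigr\|_p\le\Bigl\|\sum a_kb_k\Bigr\|_p+\sum2^{-k}|a_k|\le2\|a\|_p+\|a\|_\infty\le3\|a\|_p .\tag{4}$$
Also $\|y_k\|_w\ge\|1_{F_k}Tz_k\|_w-\|1_{F_k\setminus G_k}Tz_k\|_w\ge\frac\varepsilon2-\eta=\varepsilon'$.

**Step 4: a lower $\ell_p$-estimate for the images.** In F1 let $\pi$ permute each $G_k$ so that the entries of $|y_k|$ appear in decreasing order on $G_k$. The $i$-th largest entry of $y_k$ then has weight $w_{s_{k-1}+i}$, so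
$$\Bigl\|\sum a_ky_k\Bigr\|_w^p\ge\sum_k|a_k|^p\sum_{i\ge1}w_{s_{k-1}+i}\,(y_k^*(i))^p$$
(the terms with $i>|G_k|$ vanish). The entries of $y_k$ are placed late and receive smaller weights, but the loss is controlled by the third choice above:
$$\sum_{i\ge1}w_{s_{k-1}+i}(y_k^*(i))^p\ge\sum_{i\ge1}w_{s_{k-1}+i}(y_k^*(s_{k-1}+i))^p=\|y_k\|_w^p-\sum_{i\le s_{k-1}}w_i(y_k^*(i))^p\ge\tfrac12\varepsilon'^p .$$
So $\|\sum a_ky_k\|_w\ge2^{-1/p}\varepsilon'\|a\|_p\ge\frac12\varepsilon'\|a\|_p$. The vector $\sum a_ky_k$ arises from $\sum a_k1_{G_k}Tz_k$ by deleting coordinates, because the $G_k$ are disjoint. Hence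
$$\Bigl\|\sum a_kTz_k\Bigr\|_w\ge\Bigl\|\sum a_k1_{G_k}Tz_k\Bigr\|_w-\eta\|a\|_\infty\ge\Bigl\|\sum a_ky_k\Bigr\|_w-\eta\|a\|_\infty\ge\bigl(\tfrac12\varepsilon'-\eta\bigr)\|a\|_p=\tfrac{5\varepsilon}{32}\|a\|_p .$$
In particular the $z_k$ are linearly independent, and with (4), $\|T\sum a_kz_k\|_w\ge\frac{5\varepsilon}{96}\|\sum a_kz_k\|_p$. By continuity this extends to the closed span of $(z_k)$, which is infinite-dimensional. So $T$ is not strictly singular, and (c) is proved. $\square$

Condition (1) is stable under sums, scalar multiples and operator-norm limits, so $\mathcal{SS}(\ell_p,d_{w,p})$ is a closed linear subspace of $L(\ell_p,d_{w,p})$; for general Banach spaces this is a classical theorem of Kato. Moreover, if $\|T-jS\|\le\varepsilon$, then $T(B_{\ell_p})\subseteq\|S\|j(B_{\ell_p})+\varepsilon B_{d_{w,p}}$. By (c), therefore, $M\subseteq\mathcal{SS}(\ell_p,d_{w,p})$, which is the first claim of (b).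

## 5. From approximating vectors to approximating operators

Given (1), every image $Tx$ is close to some $jy$ with $\|y\|_p\le C\|x\|_p$. The proof in Step 1 suggests keeping the large coordinates, $y=Tx\,1_{\{|Tx|>\delta\}}$, but this is not linear in $x$. The natural remedy is to choose $y$ only for the basis vectors and to extend linearly. We test it in three easy cases.

*Compact $T$.* Let $P_N$ be the projection of $d_{w,p}$ to the first $N$ coordinates. These are contractions converging strongly to the identity (F1, F3), so $\|P_NT-T\|\to0$ for compact $T$. Since $P_NT$ takes values in the span of $e_1,\dots,e_N$, it has the form $jS$ with $S\in L(\ell_p)$.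

*The exponent $p=1$.* Let $T\in L(\ell_1,d_{w,1})$ satisfy (1) for all $\varepsilon$. Write $Tf_n=jy_n+u_n$ with $\|y_n\|_1\le C$, $\|u_n\|_w\le\varepsilon$, and put $Sf_n=y_n$. By the triangle inequality $S$ extends to $\ell_1$ with $\|S\|\le C$, and $\|T-jS\|\le\sup_n\|u_n\|_w\le\varepsilon$. The remedy works.

*Disjoint images.* Let $1<p<\infty$, let $T\in L(\ell_p,d_{w,p})$ be strictly singular, and let the $Tf_n$ be disjointly supported. Take $y_n$ with $\|y_n\|_p\le C$, $\|Tf_n-jy_n\|_w\le\varepsilon$, and truncate to $[-|Tf_n|,|Tf_n|]$ as in Section 4. The truncated $y_n'$ satisfy the same two bounds and are disjointly supported. So $Sf_n=y_n'$ defines $S\in L(\ell_p)$ with $\|S\|\le C$, and by F2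
$$\Bigl\|(T-jS)\sum a_nf_n\Bigr\|_w^p\le\sum|a_n|^p\|Tf_n-jy_n'\|_w^p\le\varepsilon^p\|a\|_p^p .$$
The remedy works again.

For $p>1$ and overlapping images it breaks down. From $\|u_n\|_w\le\varepsilon$ one only gets $\|\sum a_nu_n\|_w\le\varepsilon\sum|a_n|$, and $\sum|a_n|$ is not controlled by $\|a\|_p$. The array operator of Section 1 makes this concrete. A single entry $1$ is sent to $r$ coordinates equal to $n^{-(r-1)/p'}$, so even its $\ell_p$ norm is only $r^{1/p}n^{-(r-1)/p'}$, small for $r\ge2$ and $n$ large. On basis vectors the operator $S=0$ is an excellent approximation. But the normalized slice $n^{-(r-1)/p}1_{A_{g,i}}$ has an output coordinate equal to $n^{-(r-1)/p'}n^{r-1}n^{-(r-1)/p}=1$, so $\|T-0\|_{\ell_p\to\ell_\infty}\ge1$.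

A counterexample must therefore have heavily overlapping images. We look for finite-dimensional operators that are uniformly bounded into $d_{v,p}$, but stay at a fixed distance from every operator of norm at most $R$ into $\ell_p$. We measure the distance with the weakest reasonable norm on the target, the sup norm.

## 6. A finite-dimensional proposition and the gluing of blocks

**Proposition 3.** Let $1<p<\infty$. There are constants $B<\infty$ and $c=c_p>0$ depending only on $p$ such that for every $R\ge1$ there are $N,m\in\mathbb N$ and a linear $T:\ell_p^N\to\mathbb R^m$ with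

* **(i)** $\|T\|_{\ell_p^N\to d_{v,p}^m}\le B$;
* **(ii)** $\|T-S\|_{\ell_p^N\to\ell_\infty^m}\ge c$ for every $S$ with $\|S\|_{\ell_p^N\to\ell_p^m}\le R$.

The proof occupies Sections 7 and 8. Here we deduce (a) and the rest of (b).

**Step 1: the glued operators.** For $l\in\mathbb N$ let $T_l:\ell_p^{N_l}\to\mathbb R^{m_l}$ be given by Proposition 3 with $R=l$. Write $\ell_p=(\bigoplus_l\ell_p^{N_l})_p$, and split the coordinates on the range side into consecutive blocks of lengths $m_l$. For $a\in\ell_\infty$ put $T_a(x_l)_l=(a_lT_lx_l)_l$. By F2,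
$$\|T_ax\|_v^p\le\sum_l|a_l|^p\|T_lx_l\|_v^p\le B^p\|a\|_\infty^p\|x\|_p^p .$$
So $T_a\in L(\ell_p,d_{v,p})$ with $\|T_a\|\le B\|a\|_\infty$. Since $\iota$ is strictly singular (Lemma 2), so is $\iota T_a$. This is why Proposition 3 aims at $d_{v,p}$ and not merely at $d_{w,p}$.

**Step 2: the distance to all $jS$.** Let $S\in L(\ell_p)$, and let $S_l:\ell_p^{N_l}\to\ell_p^{m_l}$ be its compression to the $l$-th blocks: restrict $S$ to the $l$-th domain block and then keep only the $l$-th range block. Then $\|S_l\|\le\|S\|$. If $a_l\ne0$ and $\|S\|\le|a_l|\,l$, then $\|S_l/a_l\|\le l$, and (ii) applied to $S_l/a_l$ gives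
$$\|\iota T_a-jS\|_{\ell_p\to c_0}\ge\|a_lT_l-S_l\|_{\ell_p^{N_l}\to\ell_\infty^{m_l}}\ge c|a_l| .$$
If $\limsup_l|a_l|>0$, then along indices with $|a_l|\to\limsup_l|a_l|$ we have $|a_l|\,l\to\infty$, so the condition is eventually met. Hence, for all $S\in L(\ell_p)$,
$$\|\iota T_a-jS\|_{\ell_p\to d_{w,p}}\ge\|\iota T_a-jS\|_{\ell_p\to c_0}\ge c\limsup_l|a_l| .\tag{5}$$

**Proof of (a).** Take $a=(1,1,\dots)$. Then $T=\iota T_a$ is strictly singular, and $\|T-jS\|_{\ell_p\to c_0}\ge c$ for all $S\in L(\ell_p)$ by (5).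

**Proof of (b).** We know $M\subseteq\mathcal{SS}(\ell_p,d_{w,p})$ from Section 4. Partition $\mathbb N$ into infinite sets $\mathbb N_1,\mathbb N_2,\dots$. For $b\in\ell_\infty$ set $a_l=b_i$ for $l\in\mathbb N_i$. Each value $b_i$ is taken infinitely often, so $\limsup_l|a_l|=\|b\|_\infty=\|a\|_\infty$. The map $b\mapsto\iota T_a+M$ from $\ell_\infty$ to $\mathcal{SS}(\ell_p,d_{w,p})/M$ is linear. By (5), which passes from the $jS$ to their closure $M$, and by Step 1,
$$c\|b\|_\infty\le\|\iota T_a+M\|\le B\|b\|_\infty .$$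
So it is an isomorphism onto its image. $\square$

For the proof of Proposition 3 note that for a finite set $\Omega$ with uniform probability, $L_p(\Omega)$ is isometric to $\ell_p^{|\Omega|}$ (multiply by $|\Omega|^{-1/p}$), so we may use $L_p(\Omega)$ as the domain. Expectation on $\Omega$ is written $\mathbb E$.

## 7. Arrays with many directions: $1<p<2$

We prove Proposition 3 for $1<p<2$ with $B=3$ and $c=\frac12$. Now $p'>2$. Given $R\ge1$, choose $r$ with $R\,r^{1/p'-1/2}\le\frac12$, which is possible because $\frac1{p'}<\frac12$. Then choose $n$ so large that $k=\lfloor n^{1/p'}\rfloor$ satisfies $rv_k\le1$. Let $\Omega=\{1,\dots,n\}^r$, and for $\kappa=(g,i)\in\{1,\dots,r\}\times\{1,\dots,n\}$ put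
$$A_\kappa=\{\omega:\omega_g=i\},\qquad f_\kappa=n^{1/p'}1_{A_\kappa},\qquad(Tx)_\kappa=\mathbb E[xf_\kappa].$$
So $m=rn$, the set $A_\kappa$ has probability $\frac1n$, and $\|f_\kappa\|_{p'}=1$. Up to the isometry $L_p(\Omega)\cong\ell_p^{n^r}$ this is the operator of Section 1.

**Step 1: the crude $\ell_p$ bound.** For fixed $g$ the sets $A_{g,i}$ partition $\Omega$, and Hölder's inequality gives $|(Tx)_{g,i}|\le\|x1_{A_{g,i}}\|_p$. Summing over $i$ and then over $g$,
$$\|Tx\|_{\ell_p^m}^p\le r\|x\|_p^p .\tag{6}$$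

**Step 2: the $k$ largest outputs have $\ell_p$ norm at most $2\|x\|_p$.** The reason is that few slices overlap little. Let $K$ be a set of $k$ indices, and for $\kappa\in K$ let $D_\kappa=A_\kappa\setminus\bigcup_{\kappa'\in K,\,\kappa'\ne\kappa}A_{\kappa'}$; these sets are disjoint. Two different sets $A_\kappa,A_{\kappa'}$ meet in probability $0$ (same direction) or $n^{-2}$ (different directions), so $\|f_\kappa1_{A_\kappa\setminus D_\kappa}\|_{p'}^{p'}\le n\cdot kn^{-2}=k/n$. Splitting $f_\kappa=f_\kappa1_{D_\kappa}+f_\kappa1_{A_\kappa\setminus D_\kappa}$ and using disjointness for the first parts and Hölder's inequality $\sum_K|a_\kappa|\le k^{1/p}\|a\|_{p'}$ for the second,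
$$\Bigl\|\sum_Ka_\kappa f_\kappa\Bigr\|_{p'}\le\|a\|_{p'}+\Bigl(\frac kn\Bigr)^{1/p'}\sum_K|a_\kappa|\le\bigl(1+kn^{-1/p'}\bigr)\|a\|_{p'}\le2\|a\|_{p'} .$$
By duality, $\bigl(\sum_K|(Tx)_\kappa|^p\bigr)^{1/p}=\sup_{\|a\|_{p'}\le1}\mathbb E\bigl[x\sum_Ka_\kappa f_\kappa\bigr]\le2\|x\|_p$. Take for $K$ the indices of the $k$ largest coordinates of $Tx$.

**Step 3: the bound (i).** By (2), Step 2 and (6), $\|Tx\|_v^p\le(2^p+v_kr)\|x\|_p^p\le(2^p+1)\|x\|_p^p\le3^p\|x\|_p^p$.

Before proving (ii), consider the most natural attempt to defeat it. The constant function is what makes $T$ large into $\ell_p$, so one would remove it, replacing $f_\kappa$ by $s_\kappa=f_\kappa-\mathbb Ef_\kappa$. For $p=p'=2$ this succeeds. Here $\sum_ia_{g,i}s_{g,i}$ is $X_g-\mathbb EX_g$ with $X_g=\sum_ia_{g,i}f_{g,i}$, so its $L_2$ norm is at most $\|(a_{g,i})_i\|_2$. For different $g$ these functions are independent with mean zero, hence orthogonal. So $\|\sum a_\kappa s_\kappa\|_2\le\|a\|_2$, which means that $Sx=(\mathbb E[xs_\kappa])_\kappa$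 has norm at most $1$ into $\ell_2^m$. And $(T-S)x=n^{-1/2}\,\mathbb E[x]\,(1,\dots,1)$ has norm at most $\|x\|_2\bigl(\frac1n\sum_{i\le rn}v_i\bigr)^{1/2}$ in $d_{v,2}$, which tends to $0$ as $n\to\infty$ with $r$ fixed. So for $p=2$ array operators are useless. For $p<2$ we must exclude every correction at once, and averaging over signs does it.

**Step 4: bounded operators into $\ell_p^m$ have a small square function.** Let $Sx=(\mathbb E[xs_\kappa])_\kappa$ be any operator with $\|S\|_{L_p\to\ell_p^m}\le R$. Its adjoint sends $\epsilon\in\ell_{p'}^m$ to $\sum\epsilon_\kappa s_\kappa$, so $\|\sum\epsilon_\kappa s_\kappa\|_{p'}\le Rm^{1/p'}$ for all signs $\epsilon_\kappa=\pm1$. For independent uniform signs and fixed $\omega$, $\mathbb E_\epsilon|\sum\epsilon_\kappa s_\kappa(\omega)|^2=\sum s_\kappa(\omega)^2$. Since $p'\ge2$, Jensen's inequality gives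
$$\mathbb E\Bigl(\sum_\kappa s_\kappa^2\Bigr)^{p'/2}\le\mathbb E\,\mathbb E_\epsilon\Bigl|\sum_\kappa\epsilon_\kappa s_\kappa\Bigr|^{p'}\le R^{p'}rn .\tag{7}$$

**Step 5: the bound (ii).** We compare two estimates of $\sum_\kappa\mathbb E[1_{A_\kappa}|s_\kappa|]$. Every $\omega$ lies in exactly $r$ of the sets $A_\kappa$. By the Cauchy–Schwarz inequality at each $\omega$, then Jensen's inequality and (7),
$$\sum_\kappa\mathbb E[1_{A_\kappa}|s_\kappa|]\le r^{1/2}\,\mathbb E\Bigl(\sum_\kappa s_\kappa^2\Bigr)^{1/2}\le r^{1/2}R(rn)^{1/p'} .$$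
Let $d=\|T-S\|_{L_p\to\ell_\infty^m}=\max_\kappa\|f_\kappa-s_\kappa\|_{p'}$. By Hölder's inequality $\mathbb E[1_{A_\kappa}|f_\kappa-s_\kappa|]\le\|1_{A_\kappa}\|_pd=n^{-1/p}d$, and $\mathbb E[1_{A_\kappa}f_\kappa]=n^{1/p'-1}=n^{-1/p}$. So $\mathbb E[1_{A_\kappa}|s_\kappa|]\ge n^{-1/p}(1-d)$, and the sum over the $rn$ indices is at least $rn\cdot n^{-1/p}(1-d)=rn^{1/p'}(1-d)$. Comparing,
$$1-d\le R\,r^{1/p'-1/2}\le\tfrac12,$$
that is, $d\ge\frac12$. This proves Proposition 3 for $1<p<2$. $\square$

The restriction $p<2$ enters twice: in Jensen's inequality in Step 4, which needs $p'\ge2$, and in the decay of $r^{1/p'-1/2}$, which needs $p'>2$. The computation before Step 4 shows that for $p=2$ the construction itself fails. For $p\ge2$ we need another one.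

## 8. Gaussian matrices: $2\le p<\infty$

We prove Proposition 3 for $p\ge2$ with $B=8$ and $c=1/(4K_p)$, where $K_p$ is the constant in Khintchine's inequality
$$\Bigl\|\sum_kx_kr_k\Bigr\|_{L_p}\le K_p\|x\|_2$$
for the Rademacher functions $r_k$, the coordinate functions on $\{\pm1\}^n$ with uniform probability.

The mechanism is visible for $p=2$ and maps $V:\ell_2^n\to\ell_2^m$ with rows $s_i$ and norm at most $\rho$. The sum $\sum\|s_i\|_2^2$ is the squared Hilbert–Schmidt norm, so it is at most $\rho^2n$. If $m$ is much larger than $n$, most rows must be short. In the Lorentz norm, on the other hand, there is room for a map with $m$ rows of length about $1$ and $m/n$ large, and a random matrix provides one. For general $p\ge2$ the condition becomes $m$ much larger than $n^{p/2}$. We first work with domain $\ell_2^n$ and then pass to $L_p$ by means of Rademacher functions.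

Let $g$ be a standard Gaussian variable, $\kappa_p=\mathbb E|g|^p$ and $\gamma=(\mathbb E|g|^{2p})^{1/2}\ge\kappa_p$. In this section $\mathbb E$ also denotes expectation over Gaussian variables.

**Step 1: a Gaussian vector has small Lorentz norm; choice of $n$.** For $m\in\mathbb N$ put $k=\lfloor\sqrt m\rfloor$ and $\theta_m=\sqrt{k/m}+v_k$; then $\theta_m\to0$. For a standard Gaussian vector $h\in\mathbb R^m$, (2) and the Cauchy–Schwarz inequality on the $k$ largest terms give
$$\mathbb E\|h\|_v^p\le\mathbb E\Bigl[k^{1/2}\Bigl(\sum_{i\le m}|h_i|^{2p}\Bigr)^{1/2}\Bigr]+v_k\,\mathbb E\sum_{i\le m}|h_i|^p\le\gamma\sqrt{km}+v_k\gamma m=\gamma m\theta_m .$$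
In comparison $\mathbb E\|h\|_p^p=\kappa_pm$, so the Lorentz norm gains the factor $\theta_m$. Put $n=\lceil(\gamma m\theta_m)^{2/p}\rceil$. Then
$$\mathbb E\|h\|_v\le(\mathbb E\|h\|_v^p)^{1/p}\le(\gamma m\theta_m)^{1/p}\le\sqrt n .\tag{8}$$
Since $m\theta_m\ge\sqrt{km}\to\infty$, we have $n\to\infty$ as $m\to\infty$. As soon as $\gamma m\theta_m\ge1$, also $n\le2(\gamma m\theta_m)^{2/p}$, hence $n^{p/2}\le2^{p/2}\gamma m\theta_m$ and
$$n^{p/2}/m\to0\qquad(m\to\infty).\tag{9}$$

**Step 2: the norm of a random matrix.** Let $G$ be an $m\times n$ matrix with independent standard Gaussian entries, and $U=n^{-1/2}G$. We show $\mathbb E\|U\|_{\ell_2^n\to d_{v,p}^m}\le2$. We recall the Sudakov–Fernique inequality (e.g. Vershynin, *High-Dimensional Probability*, Thm 7.2.11): if $(X_t)$ and $(Y_t)$ are centered Gaussian processes on a finite set with $\mathbb E(X_t-X_s)^2\le\mathbb E(Y_t-Y_s)^2$ for all $s,t$, then $\mathbb E\sup_tX_t\le\mathbb E\sup_tY_t$.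

Let $\mathcal Y$ be the unit ball of $(d_{v,p}^m)^*$. Since $p\ge2$, $\|\cdot\|_v\le\|\cdot\|_p\le\|\cdot\|_2$ on $\mathbb R^m$, and therefore $\|y\|_2\le1$ for $y\in\mathcal Y$. For $x$ in the unit sphere $S^{n-1}$ of $\ell_2^n$ and $y\in\mathcal Y$ let
$$X_{x,y}=\langle Gx,y\rangle,\qquad Y_{x,y}=\langle g',x\rangle+\langle h,y\rangle,$$
with independent standard Gaussian vectors $g'\in\mathbb R^n$, $h\in\mathbb R^m$. With $\alpha=\langle x,x'\rangle\le1$ and $\beta=\langle y,y'\rangle\le1$, the covariance of $X_{x,y}$ and $X_{x',y'}$ is $\alpha\beta$, so $\mathbb E(X_{x,y}-X_{x',y'})^2=\|y\|_2^2+\|y'\|_2^2-2\alpha\beta$. Similarly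
$$\mathbb E(Y_{x,y}-Y_{x',y'})^2=\|x-x'\|_2^2+\|y-y'\|_2^2=2-2\alpha+\|y\|_2^2+\|y'\|_2^2-2\beta .$$
The difference $\mathbb E(Y_{x,y}-Y_{x',y'})^2-\mathbb E(X_{x,y}-X_{x',y'})^2$ is $2-2\alpha-2\beta+2\alpha\beta=2(1-\alpha)(1-\beta)\ge0$. Apply the inequality to finite sets increasing to a countable dense subset of $S^{n-1}\times\mathcal Y$ and let them grow, using monotone convergence and the continuity of both processes in $(x,y)$. Since $\sup X=\|G\|_{\ell_2^n\to d_{v,p}^m}$ and $\sup Y=\|g'\|_2+\|h\|_v$, (8) yields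
$$\mathbb E\|G\|_{\ell_2^n\to d_{v,p}^m}\le\mathbb E\|g'\|_2+\mathbb E\|h\|_v\le\sqrt n+\sqrt n .$$

**Step 3: fixing one matrix with long rows.** Let $u_i\in\mathbb R^n$ be the rows of $U$. Then $\|u_i\|_2^2$ is the mean of $n$ independent copies of $g^2$, so it has mean $1$ and variance $2/n$. By Chebyshev's inequality $P(\|u_i\|_2<\frac12)\le\frac{2/n}{(3/4)^2}\le\frac18$ once $n\ge29$, that is, for $m$ large. The expected number of rows with $\|u_i\|_2<\frac12$ is at most $m/8$. By Markov's inequality, with probability at least $\frac34$ at least $m/2$ rows satisfy $\|u_i\|_2\ge\frac12$. Again by Markov's inequality and Step 2, with probability at least $\frac34$ we have $\|U\|_{\ell_2^n\to d_{v,p}^m}\le8$. The two events have a common realization, and we fix such a $U$.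

**Step 4: bounded operators $\ell_2^n\to\ell_p^m$ have short rows.** Let $V:\ell_2^n\to\ell_p^m$ have rows $s_i$ and norm at most $\rho$. The variable $\langle s_i,g'\rangle$ is Gaussian with standard deviation $\|s_i\|_2$, so
$$\kappa_p\sum_{i\le m}\|s_i\|_2^p=\mathbb E\|Vg'\|_p^p\le\rho^p\,\mathbb E\|g'\|_2^p .$$
Minkowski's inequality in $L_{p/2}$, where $p/2\ge1$, gives $\bigl(\mathbb E\|g'\|_2^p\bigr)^{2/p}=\bigl\|\sum_{k\le n}g_k'^2\bigr\|_{L_{p/2}}\le n\,\kappa_p^{2/p}$, i.e. $\mathbb E\|g'\|_2^p\le n^{p/2}\kappa_p$. Hence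
$$\sum_{i\le m}\|s_i\|_2^p\le\rho^pn^{p/2} .\tag{10}$$

**Step 5: passing from $\ell_2^n$ to $L_p$; the bound (i).** Let $\Omega=\{\pm1\}^n$, so $N=2^n$. Define $J:\ell_2^n\to L_p(\Omega)$, $Jx=\sum x_kr_k$, and $Q:L_p(\Omega)\to\ell_2^n$, $Qf=(\mathbb E[fr_k])_k$. The $r_k$ are orthonormal, so $QJ=I$; by Khintchine's inequality $\|J\|\le K_p$; and by Bessel's inequality and $p\ge2$, $\|Qf\|_2\le\|f\|_{L_2}\le\|f\|_{L_p}$. Put $T=UQ:L_p(\Omega)\to\mathbb R^m$. Then $\|T\|_{L_p\to d_{v,p}^m}\le8$.

**Step 6: the bound (ii).** Let $\|S\|_{L_p(\Omega)\to\ell_p^m}\le R$, and suppose $\|T-S\|_{L_p\to\ell_\infty^m}<1/(4K_p)$. Then $SJ:\ell_2^n\to\ell_p^m$ has norm at most $K_pR$. Let $s_i$ be its rows. As $TJ=UQJ=U$, the operator $(T-S)J$ has rows $u_i-s_i$, and so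
$$\max_i\|u_i-s_i\|_2=\|(T-S)J\|_{\ell_2^n\to\ell_\infty^m}<\tfrac14 .$$
For the at least $m/2$ indices with $\|u_i\|_2\ge\frac12$ this forces $\|s_i\|_2>\frac14$. By (10) with $\rho=K_pR$,
$$\frac m2\,4^{-p}\le(K_pR)^p\,n^{p/2} .$$
By (9) this is false for all sufficiently large $m$, how large depending only on $R$, $p$ and $v$. So if at the outset $m$ is chosen that large, and large enough for Step 3, then $\|T-S\|_{L_p\to\ell_\infty^m}\ge1/(4K_p)$ for every such $S$. This proves Proposition 3 for $p\ge2$, and with Section 6 the Theorem is proved. $\square$
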